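# Group $\mathcal H$-classes of one-relator special inverse monoids and intersections of subgroups of one-relator groups

## 1. Two subgroups, two new letters, one relator

Start with a group $\Gamma=\mathrm{Gp}\langle A\mid r\rangle$ with $A$ finite and $r$ an arbitrary word, and with two finitely generated subgroups $H_1,H_2\le\Gamma$. (Here and below, a word over $B$ means a word over $B\cup B^{-1}$.) For $i=1,2$ choose a finite non-empty set $Y_i$ of words over $A$, closed under formal inversion, which represents a generating set of $H_i$; if $H_i=1$, let $Y_i$ consist of the empty word. Take two new letters $t_1,t_2$, and let $L$ be the list of the words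
$$a,\ a^{-1}\quad(a\in A),\qquad t_iyt_i^{-1}\quad(i=1,2,\ y\in Y_i).$$
Now form one word and one inverse monoid:
$$w=\Big(\prod_{x\in L}xx^{-1}\Big)\,r,\qquad M=\mathrm{Inv}\langle A\cup\{t_1,t_2\}\mid w=1\rangle. \tag{1}$$

Read in a group, the factors $xx^{-1}$ disappear, and the presentation gives $\mathrm{Gp}\langle A,t_1,t_2\mid r\rangle=\Gamma*F_2$. In an inverse monoid the factors do not disappear. We shall see that the single relation $w=1$ says exactly that $r=1$ and that every $x\in L$ is right invertible. So the letters of $A$ become units, which satisfy the relations of $\Gamma$; each $t_i$ is right invertible; and the right invertibility of the words $t_iyt_i^{-1}$ will force $hf_ih^{-1}=f_i$ for all $h\in H_i$, where $f_i=t_i^{-1}t_i$. The subgroup $H_i$ is thus recorded in $M$ as a group of units that fix the idempotent $f_i$, and $H_1\cap H_2$ fixes $f_1f_2$.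

This is what the construction is for. An inverse monoid presented by relations of the form $w_i=1$ is called special, and it is one-relator if finitely many generators and exactly one relation $w=1$ suffice. Around each idempotent $e$ of an inverse monoid sits a group, the group $\mathcal H$-class (or maximal subgroup) $H_e$. The question, whose source is Robert D. Gray, Mark Kambites, "Maximal subgroups of finitely presented special inverse monoids", arXiv:2212.04204 (2022), is this: is every group $\mathcal H$-class in a one-relator special inverse monoid necessarily finitely generated?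

The answer is no. In (1) the group $\mathcal H$-class at $f_1f_2$ turns out to be $H_1\cap H_2$, and two finitely generated subgroups of a one-relator group can have an intersection that is not finitely generated.

The relator in (1) is not a reduced word, because it contains the factors $xx^{-1}$. All the relators used in these notes are of this kind. The notes do not settle whether there is an example with cyclically reduced $w$, and they classify group $\mathcal H$-classes only for the $E$-unitary monoids defined below.

## 2. Inverse monoids, the natural order, and actions on subgraphs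

**Inverse monoids.** In an inverse monoid $M$ every $m$ has a unique $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. We have $(mn)^{-1}=n^{-1}m^{-1}$; the idempotents commute with each other and are their own inverses; $E(M)$ denotes the set of idempotents; if $e\in E(M)$, then $mem^{-1}\in E(M)$. The model is the symmetric inverse monoid on a set $Q$: all partial injections of $Q$, which we compose from left to right. Its idempotents are the identity maps of subsets, and their product is the identity map of the intersection. The monoid $\mathrm{Inv}\langle B\mid w=1\rangle$ is the quotient of the free inverse monoid on $B$ by the relation $w=1$. Hence a map from $B$ to an inverse monoid $S$ under which $w$ takes the value $1$ extends uniquely to a homomorphism $\mathrm{Inv}\langle B\mid w=1\rangle\to S$.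

**Natural order.** Put $m\le n$ if $m=\epsilon n$ for some idempotent $\epsilon$; in the model this means restriction of maps. For idempotents, $e\le f$ means $ef=e$. It is a partial order, and we use four facts.

1. It is compatible with multiplication. If $m=\epsilon n$, then $mk=\epsilon nk$, and $km=k\epsilon n=(k\epsilon k^{-1})kn$, because $k\epsilon=kk^{-1}k\epsilon=k\epsilon k^{-1}k$.
2. Deleting an idempotent factor gives a larger element: $m\epsilon n\le mn$, since $\epsilon\le1$.
3. An element below an idempotent is a product of two idempotents, hence idempotent.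
4. If $m\le n$ and $mm^{-1}=nn^{-1}$, then $m=n$: from $m=\epsilon n$ we get $mm^{-1}=\epsilon nn^{-1}$, so $m=\epsilon nn^{-1}n=mm^{-1}n=nn^{-1}n=n$.

**Right invertible elements.** If $mz=1$, then $mm^{-1}=mm^{-1}mz=mz=1$. So $m$ is right invertible iff $mm^{-1}=1$. In particular, a prefix of a right invertible word is right invertible. A unit is an $m$ with $mm^{-1}=m^{-1}m=1$.

**Group $\mathcal H$-classes.** For $e\in E(M)$,
$$H_e=\{m\in M: mm^{-1}=m^{-1}m=e\}.$$
It is a group with identity $e$, in which the inverse of $m$ is $m^{-1}$. The $\mathcal R$-class of $e$ is $R_e=\{m:mm^{-1}=e\}$. The group $H_1$ is the group of units.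

**Maximal group image; $E$-unitary.** For $M=\mathrm{Inv}\langle B\mid w=1\rangle$ the maximal group image is $G=\mathrm{Gp}\langle B\mid w\rangle$, with natural map $\sigma:M\to G$. Every idempotent satisfies $\sigma(e)=1$. We call $M$ $E$-unitary if conversely $\sigma^{-1}(1)=E(M)$.

**Example (bicyclic monoid).** Let $M=\mathrm{Inv}\langle p\mid pp^{-1}=1\rangle$. The set of elements $p^{-i}p^j$ $(i,j\ge0)$ contains $1$ and is closed under right multiplication by $p^{\pm1}$, since $p^{-i}p^{j}p^{-1}$ is $p^{-i}p^{j-1}$ if $j\ge1$ and $p^{-i-1}$ if $j=0$. So these are all the elements. Let $p$ act on $\{0,1,2,\dots\}$ by $k\mapsto k+1$; then $pp^{-1}$ is the identity, so $M$ acts. The element $p^{-i}p^j$ acts as $k\mapsto k-i+j$ with domain $\{k\ge i\}$, so different pairs $(i,j)$ give different elements. Here $G=\mathbb Z$ and $\sigma(p^{-i}p^j)=j-i$, which is $0$ only for the idempotents $p^{-i}p^i$. So $M$ is $E$-unitary.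

For contrast, take the two-element group $\{1,g\}$ with a zero adjoined. A homomorphism $\varphi$ to a group sends $0$ to $1$, and $g0=0$ forces $\varphi(g)=1$, although $g$ is not idempotent. This inverse monoid fails the analogous condition.

The next lemma unpacks a relation such as (1).

**Lemma 6.** Let $x_1,\dots,x_k,r$ be words. In an inverse monoid, $(x_1x_1^{-1}\cdots x_kx_k^{-1})\,r=1$ holds iff $r=1$ and $x_jx_j^{-1}=1$ for all $j$.

**Proof.** Let $\epsilon=\prod_jx_jx_j^{-1}$, an idempotent, and suppose $\epsilon r=1$. Then $\epsilon=\epsilon\cdot\epsilon r=\epsilon r=1$, so $r=1$. Since idempotents commute, $x_jx_j^{-1}\epsilon=\epsilon$, hence $x_jx_j^{-1}=x_jx_j^{-1}\epsilon=\epsilon=1$. The converse is clear. $\square$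

The next lemma lets us compute group $\mathcal H$-classes inside a group.

**Lemma 7.** If $M$ is $E$-unitary, then $\sigma$ is injective on each $H_e$, so $H_e\cong\sigma(H_e)$.

**Proof.** Let $m,n\in H_e$ with $\sigma(m)=\sigma(n)$. Then $mn^{-1}\in H_e$ and $\sigma(mn^{-1})=1$, so $mn^{-1}$ is an idempotent of the group $H_e$. Hence $mn^{-1}=e$ and $m=n$. $\square$

The next lemma is how we bound $H_e$ from above. In the Cayley graph of $G=\mathrm{Gp}\langle B\mid w\rangle$ there is one edge $q\to qb$ for each $q\in G$, $b\in B$. Paths may traverse edges in both directions, and $G$ acts on the graph by left multiplication.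

**Lemma 8.** Let $D$ be a subgraph of this Cayley graph such that for each vertex $q$ of $D$ the path labeled $w$ from $q$ lies in $D$. Let $b\in B$ act by $q\mapsto qb$ whenever the edge $q\to qb$ lies in $D$. This defines an action on the right of $M=\mathrm{Inv}\langle B\mid w=1\rangle$ on the vertices of $D$ by partial injections. A word $v$ is defined at $q$ iff the path labeled $v$ from $q$ lies in $D$; if $m\in M$ is defined at $q$, it sends $q$ to $q\sigma(m)$.

**Proof.** Each $b$ acts as a partial injection, and its inverse partial injection is $q\mapsto qb^{-1}$ along the same edges. So a word acts by following its path, as long as the path stays in $D$. By hypothesis $w$ is defined at every vertex, and it sends $q$ to $qw=q$. So $w$ acts as the identity and the action factors through $M$. $\square$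

We shall use freely that $m$ is defined at $q$ iff $mm^{-1}$ is; that if $m$ sends $q$ to $q'$, then $m^{-1}$ sends $q'$ to $q$, so $m^{-1}m$ is defined at $q'$; and that if $e\le f$ are idempotents and $e$ is defined at $q$, then so is $f$, because $e=fe$.

## 3. Realization, the example, and the classification

For a subset $Y$ of a group $\Gamma$ put $\mathrm{Stab}_\Gamma(Y)=\{g\in\Gamma:gY=Y\}$. For example, in $\Gamma=\mathbb Z$ with $H=4\mathbb Z$ and $X=\{0,2\}$ the set $X+H$ is $2\mathbb Z$, so its stabilizer is $2\mathbb Z$. It permutes the two cosets of $H$ in $X+H$, and the kernel of this action is $4\mathbb Z$. A group has the Howson property if the intersection of any two of its finitely generated subgroups is finitely generated. The group $\mathbb Z$ has it, since all its subgroups are finitely generated. The group $F(x,y)\times\langle z\rangle$ with $z$ of infinite order does not; Section 8 contains the computation. In all groups $\mathrm{Gp}\langle A\mid r\rangle$ below, $A$ is finite and $r$ is an arbitrary word.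

**Theorem 1 (realization).** Let $\Gamma=\mathrm{Gp}\langle A\mid r\rangle$, $n\ge2$, $H_1,\dots,H_n\le\Gamma$ finitely generated subgroups, and $X_1,\dots,X_n\subseteq\Gamma$ finite non-empty sets. Then $\bigcap_i\mathrm{Stab}_\Gamma(X_iH_i)$ is isomorphic to a group $\mathcal H$-class of an $E$-unitary one-relator special inverse monoid with maximal group image $\Gamma*F_n$. In particular $H_1\cap\dots\cap H_n$ occurs (take $X_i=\{1\}$).

**Theorem 2 (answer to the question).** Let $r=cd^2c^{-1}d^{-2}$, and let $x_1,\dots,x_{12}$ be the words
$$c^{\pm1},\ d^{\pm1},\ t\,c^{\pm1}t^{-1},\ t\,dc^{\pm1}d^{-1}t^{-1},\ s(cd^2)^{\pm1}s^{-1},\ s\,dc^{\pm1}d^{-1}s^{-1}.$$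
Then $\mathrm{Inv}\langle c,d,s,t\mid x_1x_1^{-1}\cdots x_{12}x_{12}^{-1}\,r=1\rangle$ is $E$-unitary, and the group $\mathcal H$-class of $e=t^{-1}t\,s^{-1}s$ is free of countably infinite rank.

**Theorem 3 (classification, $E$-unitary case).** For a group $K$ the following are equivalent:

1. $K$ is isomorphic to a group $\mathcal H$-class of an $E$-unitary one-relator special inverse monoid;
2. $K\cong\mathrm{Stab}_\Gamma(XH)$ for some one-relator group $\Gamma=\mathrm{Gp}\langle A\mid r\rangle$, some finitely generated $H\le\Gamma$ and some finite non-empty $X\subseteq\Gamma$.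

Every such $K$ has a finite-index subgroup that is (isomorphic to) an intersection of finitely many conjugates of one finitely generated subgroup of a one-relator group.

**Corollary 4 (Howson dichotomy).** For $\Gamma=\mathrm{Gp}\langle A\mid r\rangle$ the following are equivalent: (a) $\Gamma$ has the Howson property; (b) for every finite-rank free group $F$, every group $\mathcal H$-class of every $E$-unitary one-relator special inverse monoid with maximal group image $\cong\Gamma*F$ is finitely generated.

**Theorem 5 (number of generators).** There is an $E$-unitary one-relator special inverse monoid on two generators with a group $\mathcal H$-class free of infinite rank. In an inverse monoid generated by one element, every group $\mathcal H$-class is cyclic.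

Two cases by hand. First, the monoid $\mathrm{Inv}\langle A\mid\prod_{a\in A}(aa^{-1}a^{-1}a)\,r=1\rangle$ is the group $\Gamma$: by Lemma 6 all letters are units and $r=1$. Its only idempotent is $1$, and its only group $\mathcal H$-class is $\Gamma$, which is finitely generated. Second, in the bicyclic monoid, $m=p^{-i}p^j$ has $mm^{-1}=p^{-i}p^i$ and $m^{-1}m=p^{-j}p^j$. So $m$ lies in a group $\mathcal H$-class only if $i=j$, and all group $\mathcal H$-classes are trivial. The third simple case, the construction (1) with a single new letter, shows more; it is in Section 6, after the tools for it.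

## 4. Consequences of the relation $w=1$

From here to Section 7 we use the construction (1) with $n\ge1$ new letters and finitely generated $H_1,\dots,H_n$. Thus $L$ consists of the words $a,a^{-1}$ $(a\in A)$ and $t_iyt_i^{-1}$ $(1\le i\le n,\ y\in Y_i)$. We put $B=A\cup\{t_1,\dots,t_n\}$, $w=(\prod_{x\in L}xx^{-1})r$, $M=\mathrm{Inv}\langle B\mid w=1\rangle$ and
$$\mathcal G=\mathrm{Gp}\langle B\mid w\rangle=\mathrm{Gp}\langle B\mid r\rangle=\Gamma*F(t_1,\dots,t_n),\qquad \sigma:M\to\mathcal G.$$

We first translate right invertibility into the fixing of an idempotent. The lemma is used again in Section 12.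

**Lemma 9.** Let $t,y$ be elements of an inverse monoid, $y$ a unit, and $f=t^{-1}t$. If $tyt^{-1}$ and $ty^{-1}t^{-1}$ are right invertible, then $tt^{-1}=1$ and $yfy^{-1}=f$.

**Proof.** Since $t$ is a left factor of a right invertible element, $tt^{-1}=1$. Right invertibility of $tyt^{-1}$ says $tyt^{-1}\,ty^{-1}t^{-1}=1$. Multiply by $t^{-1}$ on the left and by $t$ on the right: $f(yfy^{-1})f=f$. As $yfy^{-1}$ is idempotent, this says $f\le yfy^{-1}$. Applied to $y^{-1}$, the same argument gives $f\le y^{-1}fy$, and conjugation by the unit $y$ gives $yfy^{-1}\le f$. $\square$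

By Lemma 6, in $M$ we have $r=1$ and every $x\in L$ is right invertible. Hence:

* (a) Every $a\in A$ is a unit and $r=1$, so there is a homomorphism from $\Gamma$ to the units of $M$. We write $\gamma\in\Gamma$ also for its image. A word over $A$ that represents $1$ in $\Gamma$ equals $1$ in $M$.
* (b) $t_it_i^{-1}=1$ for each $i$ (recall $Y_i\ne\emptyset$).
* (c) With $f_i=t_i^{-1}t_i$ we have $hf_ih^{-1}=f_i$ for all $h\in H_i$. Indeed $Y_i$ is closed under inversion, so Lemma 9 gives $yf_iy^{-1}=f_i$ for each $y\in Y_i$, and the $y$'s generate $H_i$.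

We recall the normal form theorem for free products in the form we need. Every element of $\mathcal G$ is uniquely of the form
$$\gamma_0z_1\gamma_1\cdots z_k\gamma_k,\qquad \gamma_j\in\Gamma,\ z_j\in\{t_1^{\pm1},\dots,t_n^{\pm1}\}, \tag{2}$$
with no $j$, $0<j<k$, such that $\gamma_j=1$ and $z_{j+1}=z_j^{-1}$. An expression (2) with this property is called reduced. In particular a reduced expression with $k\ge1$ is not in $\Gamma$. If $k\ge1$, call $z_1$ the first stable letter. Multiplication on either side by elements of $\Gamma$ changes neither $k$ nor the $z_j$.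

The next lemma makes it legitimate to compute $H_e$ in $\mathcal G$, through Lemma 7.

**Lemma 10.** $M$ is $E$-unitary.

**Proof.** Let $v$ be a word with $v=1$ in $\mathcal G$. We show that $v$ is idempotent in $M$ by induction on the number of letters $t_i^{\pm1}$ in $v$. If there are none, then $v=1$ in $\Gamma$, since $\Gamma$ embeds in $\mathcal G$, so $v=1$ in $M$ by (a). Otherwise $v$, written as in (2), is not reduced. So as a word $v$ is $v'\,t_i^{\varepsilon}\gamma t_i^{-\varepsilon}\,v''$ with $\varepsilon=\pm1$ and $\gamma$ a word over $A$ that represents $1\in\Gamma$. In $M$ we have $\gamma=1$, so $t_i^\varepsilon\gamma t_i^{-\varepsilon}=t_i^\varepsilon t_i^{-\varepsilon}$ is idempotent, and deleting it gives $v\le v'v''$. Also $v'v''=1$ in $\mathcal G$, so $v'v''$ is idempotent in $M$ by induction. An element below an idempotent is idempotent. $\square$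

## 5. The prefix monoid $P$ and first stable letters

In Lemma 8 the natural vertex sets are those closed under right multiplication by prefixes of $w$. So let $P\le\mathcal G$ be the submonoid generated by the values of all prefixes of $w$.

**Step 1: generators of $P$.** In $\mathcal G$ each full factor $xx^{-1}$ has value $1$, and a prefix of $xx^{-1}$ has the value of a prefix of $x$. So the values are those of the prefixes of the words in $L$ and of $r$: elements of $\Gamma$, among them all $a^{\pm1}$; elements $t_i\gamma$ with $\gamma\in\Gamma$, among them $t_i$; and the elements $t_iyt_i^{-1}$ with $y\in Y_i$. Since $Y_i$ is closed under inversion,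
$$P \text{ is the submonoid generated by } \Gamma,\ \text{all } t_i,\ \text{and all } t_iH_it_i^{-1}. \tag{3}$$

**Step 2: the degree-zero part.** Let $\tau:\mathcal G\to\mathbb Z^n$ be the homomorphism with $\tau(\Gamma)=0$ and $\tau(t_i)=\varepsilon_i$, the standard basis, and let $\delta$ be the sum of the coordinates of $\tau$. By (3), $\delta\ge0$ on $P$, and a product of generators with $\delta=0$ uses only generators with $\delta=0$. Hence
$$P\cap\delta^{-1}(0)=U:=\langle\Gamma,\ t_iH_it_i^{-1}\ (1\le i\le n)\rangle,\qquad\tau(U)=0. \tag{4}$$
Moreover $U=P\cap P^{-1}$: elements of $P\cap P^{-1}$ have $\delta=0$, and $U$ is a group contained in $P$.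

**Step 3: what conjugation by $t_i$ does to $U$.** The conjugate $t_i^{-1}Ut_i$ contains $H_i$. We need to recognize its other elements.

**Lemma 11.** Let $v\in x't_i^{-1}Ut_ix^{-1}$ with $x,x'\in\Gamma$. Then either $v\in x'H_ix^{-1}$, or $v\notin\Gamma$ and the first stable letter of $v$ is $t_i^{-1}$.

**Proof.** Multiplication by elements of $\Gamma$ on the two sides does not change the stable letters, so we may take $x=x'=1$. Put $U'=\langle\Gamma,\ t_jH_jt_j^{-1}\ (j\ne i)\rangle\le\Gamma*F(t_j:j\ne i)$. Then $U=\langle U',t_iH_it_i^{-1}\rangle$, so $t_i^{-1}Ut_i$ is generated by $H_i$ and $t_i^{-1}U't_i$. Write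
$$v=h_0(t_i^{-1}u_1t_i)h_1\cdots(t_i^{-1}u_mt_i)h_m,\qquad h_j\in H_i,\ u_j\in U',$$
with $m$ minimal. Then all $u_j\ne1$, since otherwise $h_{j-1}$ and $h_j$ could be merged; and $h_j\ne1$ for $0<j<m$, since otherwise $u_j$ and $u_{j+1}$ could be merged. If $m=0$, then $v\in H_i$. Let $m\ge1$ and substitute for each $u_j$ its reduced form, which involves no $t_i^{\pm1}$. We check that the result is reduced. If $u_j\in\Gamma$, then between $t_i^{-1}$ and $t_i$ stands $u_j\ne1$. If $u_j\notin\Gamma$, the stable letters next to $t_i^{-1}$ and $t_i$ are of the form $t_l^{\pm1}$ with $l\ne i$, so nothing cancels there, and inside $u_j$ the expression is reduced. Between $t_i$ and the next $t_i^{-1}$ stands $h_j\ne1$. So the expression is reduced, and its first stable letter is $t_i^{-1}$. $\square$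

## 6. A single idempotent $f_i$ gives the units, not $H_i$

By (c), the units in $H_i$ fix $f_i$. The first thing to hope for is that $H_{f_i}$ is $H_i$, so that subgroups of $\Gamma$ could be realized with one new letter. It fails for the following reason.

**Lemma 12.** $\sigma(H_1)=U$ and $\sigma(H_{f_i})=t_i^{-1}Ut_i$, where $H_1$ is the group of units of $M$.

**Proof.** Elements of $\Gamma$ are units by (a). For $y\in Y_i$ both $t_iyt_i^{-1}$ and its inverse $t_iy^{-1}t_i^{-1}$ lie in $L$ and are right invertible, so they are units. Hence $U\subseteq\sigma(H_1)$. Conversely, the full subgraph of the Cayley graph on the vertex set $P$ satisfies the hypothesis of Lemma 8, because $PP=P$. A unit $m$ has $mm^{-1}=1$, which is defined everywhere, so $m$ is defined at $1$ and $\sigma(m)\in P$. The same holds for $m^{-1}$, so $\sigma(m)\in P\cap P^{-1}=U$.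

Now consider $u\mapsto t_i^{-1}ut_i$ on units $u$. Since $t_it_i^{-1}=1$, it is multiplicative and $(t_i^{-1}ut_i)(t_i^{-1}ut_i)^{-1}=t_i^{-1}uu^{-1}t_i=f_i$; the same holds in the other order, so the values lie in $H_{f_i}$. If $m\in H_{f_i}$, then $mf_i=m$, so
$$(t_imt_i^{-1})(t_imt_i^{-1})^{-1}=t_imf_im^{-1}t_i^{-1}=t_imm^{-1}t_i^{-1}=t_if_it_i^{-1}=1.$$
The same computation with $m^{-1}$ in place of $m$ shows that $t_imt_i^{-1}$ is a unit; and $t_i^{-1}(t_imt_i^{-1})t_i=f_imf_i=m$. So the map is onto $H_{f_i}$, and $\sigma(H_{f_i})=t_i^{-1}\sigma(H_1)t_i$. $\square$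

So $\sigma(H_{f_i})$ contains $t_i^{-1}\Gamma t_i$, which is not inside $\Gamma$ when $\Gamma\ne1$. For $n=1$ we get $H_{f_1}\cong U=\langle\Gamma,t_1H_1t_1^{-1}\rangle$. This is the free product $\Gamma*H_1$, because the alternating products $\gamma_0(t_1h_1t_1^{-1})\gamma_1\cdots(t_1h_mt_1^{-1})\gamma_m$ with $h_j\ne1$ and inner $\gamma_j\ne1$ are reduced. It is finitely generated whatever $H_1$ is. The single letter does put $H_1$ into the group, but accompanied by all the elements of $t_1^{-1}Ut_1\setminus H_1$.

Lemma 11 describes the unwanted elements: each of them begins with $t_i^{-1}$. With two letters, an element that satisfies the conditions for both $f_1$ and $f_2$ and does not lie in $\Gamma$ would begin with $t_1^{-1}$ and also with $t_2^{-1}$. This is impossible, so only elements of $\Gamma$ survive, and for those Lemma 11 gives membership in $H_1$ and in $H_2$. The next section turns this into a proof, with the sets $X_i$ included.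

## 7. Proof of Theorem 1: the $\mathcal H$-class of a product of conjugates of the $f_i$

Let $n\ge2$. For each $x\in X_i$ fix a word over $A$ that represents it. Put
$$e=\prod_{i}\prod_{x\in X_i}xf_ix^{-1},\qquad S=\bigcap_i\mathrm{Stab}_\Gamma(X_iH_i).$$
The element $e$ is an idempotent. We claim that $\sigma(H_e)=S$. Since $M$ is $E$-unitary (Lemma 10), Lemma 7 then gives $H_e\cong S$, and Theorem 1 follows.

**Step 1: $S\subseteq\sigma(H_e)$.** By (c), $(xh)f_i(xh)^{-1}=xf_ix^{-1}$ for $h\in H_i$, so $xf_ix^{-1}$ depends only on the coset $xH_i$. Let $g\in S$. Left multiplication by $g$ permutes the finite set of cosets $\{xH_i:x\in X_i\}$, for each $i$. Since idempotents commute and repetitions do not matter, $geg^{-1}=\prod_i\prod_{x}(gx)f_i(gx)^{-1}=e$. Put $m=ge$. Then $mm^{-1}=geg^{-1}=e$ and $m^{-1}m=eg^{-1}ge=e$, so $m\in H_e$, and $\sigma(m)=g$.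

**Step 2: an action that sees $e$.** For the reverse inclusion put
$$Q=\bigcup_i\bigcup_{x\in X_i}xt_i^{-1}P,\qquad QP=Q.$$
Take for $D$ the full subgraph of the Cayley graph of $\mathcal G$ on $Q$. For $q\in Q$ and a prefix $w'$ of $w$ we have $qw'\in QP=Q$, so Lemma 8 applies. A word $v$ is defined at $q\in Q$ iff $qv'\in Q$ for all prefixes $v'$ of $v$.

We check that $e$ is defined at $1$. Since $t_i\Gamma\subseteq P$, we have $\Gamma\subseteq Q$. The word $\prod_i\prod_xxt_i^{-1}t_ix^{-1}$ represents $e$; each of its factors has value $1$ in $\mathcal G$, so its prefixes have values in $\Gamma\cup\bigcup_iX_it_i^{-1}\subseteq Q$.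

**Step 3: elements of $\sigma(H_e)$ stabilize $Q$.** Let $m\in H_e$ and $g=\sigma(m)$. Since $mm^{-1}=e$ is defined at $1$, so is $m$, and it sends $1$ to $g$. Hence $m^{-1}m=e$ is defined at $g$. Reading the word for $e$ from $g$, we pass through $gxt_i^{-1}$ for all $i$ and all $x\in X_i$. So all these elements lie in $Q$, and $gQ\subseteq QP=Q$. The same argument for $m^{-1}\in H_e$ gives $g^{-1}Q\subseteq Q$. Thus $gQ=Q$.

**Step 4: the lowest layer of $Q$ splits by $\tau$.** We have $\delta(xt_i^{-1}p)=-1+\delta(p)\ge-1$, with equality iff $p\in U$, by (4). So the minimum of $\delta$ on $Q$ is $-1$, attained exactly on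
$$Q_{-1}=\bigcup_iX_it_i^{-1}U.$$
From $gQ=Q$ we get $\delta(g)=0$ and $gQ_{-1}=Q_{-1}$. The finite set $\tau(Q_{-1})=\{-\varepsilon_1,\dots,-\varepsilon_n\}$ is invariant under translation by $\tau(g)$. A non-empty finite subset of $\mathbb Z^n$ is invariant only under the zero translation, so $\tau(g)=0$. Hence $g$ preserves each fiber of $\tau$ on $Q_{-1}$:
$$gX_it_i^{-1}U=X_it_i^{-1}U\quad\text{for each } i.$$

**Step 5: two different first letters.** So for all $i$ and $x\in X_i$ there is $x'\in X_i$ with $gxt_i^{-1}\in x't_i^{-1}U$, that is, $g\in x't_i^{-1}Ut_ix^{-1}$. Suppose $g\notin\Gamma$. Lemma 11 with $i=1$ and with $i=2$ says that the first stable letter of $g$ is both $t_1^{-1}$ and $t_2^{-1}$, a contradiction; this uses $n\ge2$ and $X_1,X_2\ne\emptyset$. So $g\in\Gamma$, and Lemma 11 gives $g\in x'H_ix^{-1}$, that is, $gx\in x'H_i$. Hence $gX_iH_i\subseteq X_iH_i$ for all $i$. The same holds for $g^{-1}=\sigma(m^{-1})$. So $g\in S$. $\blacksquare$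

## 8. Proof of Theorem 2: a pair of subgroups with infinitely generated intersection

We need one textbook computation, used here and in Section 12. For $W\in F(x,y)$ let $\exp_xW$ be the exponent sum of $x$.

**Lemma 13.** In the free group $F(x,y)$ the set $\{W:\exp_xW=0\}$ is the normal closure of $y$. It is free on $y_i=x^iyx^{-i}$ $(i\in\mathbb Z)$, and it is not finitely generated.

**Proof.** The set is the kernel of $F(x,y)\to\mathbb Z$, $x\mapsto1$, $y\mapsto0$, and dividing $F(x,y)$ by the normal closure of $y$ gives exactly this quotient. If $W=x^{i_1}y^{k_1}x^{i_2}y^{k_2}\cdots y^{k_m}x^{i_{m+1}}$ has $\exp_xW=0$, then $W=y_{i_1}^{k_1}y_{i_1+i_2}^{k_2}\cdots y_{i_1+\dots+i_m}^{k_m}$, so the $y_i$ generate. If $m\ge1$, all $k_l\ne0$ and $j_l\ne j_{l+1}$, then $y_{j_1}^{k_1}\cdots y_{j_m}^{k_m}=x^{j_1}y^{k_1}x^{j_2-j_1}y^{k_2}\cdots y^{k_m}x^{-j_m}$ is a reduced form that contains $y$, hence not $1$. So the $y_i$ form a basis. Finitely many elements involve only finitely many $y_i$, and the subgroup they generate omits every other $y_j$. $\square$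

In $F(x,y)\times\langle z\rangle$ with $z$ of infinite order, consider $\langle x,y\rangle$ and $\langle xz,y\rangle$. Since $z$ is central, $W(xz,y)=W(x,y)z^{\exp_xW}$, which lies in $\langle x,y\rangle$ iff $\exp_xW=0$. So the intersection is the group of Lemma 13. This is the failure of the Howson property announced in Section 3, and it remains to find such a configuration in a one-relator group.

**Step 1: the group.** Let $\Gamma=\mathrm{Gp}\langle c,d\mid cd^2c^{-1}d^{-2}\rangle$ and
$$x=c,\quad y=dcd^{-1},\quad z=d^2,\quad H=\langle x,y\rangle,\quad K=\langle xz,y\rangle.$$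
The element $z$ commutes with $d$, and with $c$ by the relation, so it is central. It has infinite order, as the homomorphism $\Gamma\to\mathbb Z$, $c\mapsto0$, $d\mapsto1$ shows.

**Step 2: $H$ is free on $x,y$ and $H\cap\langle z\rangle=1$.** In $\Gamma/\langle z\rangle=\langle c\rangle*\langle d\mid d^2\rangle\cong\mathbb Z*\mathbb Z_2$ the images of $x,y$ are $c$ and $dcd$. A non-trivial reduced word in them is an alternating product of factors $c^{i}$ and $dc^{j}d$ with non-zero exponents. This is an alternating product of non-trivial powers of $c$ and letters $d$, that is, a non-trivial normal form in the free product. So the images of $x,y$ freely generate a free group. Hence $H$ is free on $x,y$ and maps injectively to $\Gamma/\langle z\rangle$, so $H\cap\langle z\rangle=1$.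

**Step 3: the intersection.** An element of $K$ has the form $W(xz,y)=W(x,y)z^{\exp_xW}$. It lies in $H$ iff $z^{\exp_xW}\in H$, iff $z^{\exp_x W}=1$, iff $\exp_xW=0$, since $z$ has infinite order. Thus $H\cap K=\{W(x,y):\exp_xW=0\}$, which is free of countably infinite rank by Lemma 13 and not finitely generated.

**Step 4: the monoid.** Apply the construction with $n=2$, $(H_1,t_1)=(H,t)$, $(H_2,t_2)=(K,s)$,
$$Y_1=\{c^{\pm1},\,dc^{\pm1}d^{-1}\},\qquad Y_2=\{(cd^2)^{\pm1},\,dc^{\pm1}d^{-1}\},$$
which are closed under formal inversion. The list $L$ is $x_1,\dots,x_{12}$, so the monoid is that of Theorem 2. It is $E$-unitary by Lemma 10. With $X_1=X_2=\{1\}$ the idempotent of Section 7 is $e=t^{-1}t\,s^{-1}s$, and $H_e\cong H\cap K$. $\blacksquare$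

So a group $\mathcal H$-class of a one-relator special inverse monoid need not be finitely generated.

## 9. The graph $D$ attached to an idempotent

For Theorem 3 we need the converse direction: what can $H_e$ be for an arbitrary idempotent of an arbitrary $E$-unitary one-relator special inverse monoid? Fix such an $M=\mathrm{Inv}\langle A\mid w=1\rangle$, $A$ finite, with $G=\mathrm{Gp}\langle A\mid w\rangle$. Let $P\le G$ be the submonoid generated by the values of the prefixes of $w$, and put $U=P\cap P^{-1}$.

The subgroup $H$ in Theorem 3 will be $U$, so we first check that it is finitely generated.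

**Lemma 14.** $U$ is generated by the finitely many prefixes of $w$ whose values lie in $U$.

**Proof.** Suppose a product $p_1\cdots p_k$ of values of prefixes lies in $U$. Then $p_1^{-1}=p_2\cdots p_k(p_1\cdots p_k)^{-1}\in P$, so $p_1\in U$. Hence $p_2\cdots p_k\in U$, and inductively all $p_i\in U$. $\square$

Every idempotent is $e=uu^{-1}$ for some word $u$. Let $T\subseteq G$ be the finite set of values of prefixes of $u$; it contains $1$.

**Definition.** In the Cayley graph of $G$, let $D^0$ be the union of all paths labeled $w$ that start at points of $TP$, together with the vertex set $TP$. Let $D$ be $D^0$ together with the path labeled $u$ from $1$.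

The paths labeled $w$ from points of $TP$ stay in $TP$, and $T\subseteq TP$, so both graphs have vertex set $TP$. The graph $D$ contains the path $w$ from each of its vertices, so Lemma 8 applies to $D$. Also, $D$ is connected: for $q=\theta p_1\cdots p_k$, with $\theta$ a prefix of $u$ and the $p_i$ prefixes of $w$, the path labeled $\theta p_1\cdots p_k$ from $1$ lies in $D$, since each $p_i$ begins a path $w$ at a point of $TP$.

**Example.** For the bicyclic monoid, $G=\mathbb Z$, $P=\{0,1,2,\dots\}$ and $U$ is trivial. For $u=p^{-k}p^k$ we have $T=\{0,-1,\dots,-k\}$, and $D=D^0$ is the ray with vertices $-k,-k+1,\dots$. Its stabilizer in $\mathbb Z$ is trivial, as $H_e$ is. To see the graphs differ, take $w=pp^{-1}$ over $\{a,p\}$ and $u=a$; the definition of $D$ makes sense without $E$-unitarity. Here $G$ is free on $a,p$, $P=\{p^k:k\ge0\}$ and $T=\{1,a\}$. The graph $D^0$ consists of two disjoint rays with vertices $p^k$ and $ap^k$, and $D$ adds the edge $1\to a$ that joins them.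

The next lemma says that $D$ describes the order above $e$. This is where $E$-unitarity is used.

**Lemma 15.** For a word $v$, the path labeled $v$ from $1$ lies in $D$ iff $e\le vv^{-1}$.

**Proof.** ($\Leftarrow$) Let $M$ act on the vertices of $D$ as in Lemma 8. The path $u$ from $1$ lies in $D$, so $e=uu^{-1}$ is defined at $1$. As $e\le vv^{-1}$, $vv^{-1}$ is defined at $1$, hence so is $v$.

($\Rightarrow$) Call a word $v$ good if $e\le vv^{-1}$. The empty word is good.

First, some good words. If a word $py$ is good ($y$ a letter or any word), then $p$ is good, because $(py)(py)^{-1}=p(yy^{-1})p^{-1}\le pp^{-1}$. In particular prefixes of $u$ are good. A prefix $p$ of $w$ is right invertible, so $pp^{-1}=1$. Hence $(\theta p_1\cdots p_k)(\theta p_1\cdots p_k)^{-1}=\theta\theta^{-1}$, and all words $\theta p_1\cdots p_k$, with $\theta$ a prefix of $u$ and the $p_i$ prefixes of $w$, are good. If $py$ is good, then so is $pyy^{-1}$, because $(pyy^{-1})(pyy^{-1})^{-1}=(py)(py)^{-1}$.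

Second, every edge is covered: for every edge of $D$ traversed in either direction, from $q$ to $qy$ with $y$ a letter or inverse letter, there is a word $p$ of value $q$ with $p$ and $py$ good. If the edge, in this direction, is traversed by the path $u$ from $1$, take for $p$ the corresponding prefix of $u$. If it is traversed, in this direction, by a path $w$ from $\theta p_1\cdots p_k\in TP$, say after the prefix $p'$ of $w$, take $p=\theta p_1\cdots p_kp'$. If it is traversed only in the opposite direction, then we have a word $p_0$ of value $qy$ with $p_0$ and $p_0y^{-1}$ good; take $p=p_0y^{-1}$, which has value $q$, and note that $py=p_0y^{-1}y$ is good.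

Third, $E$-unitarity: if $p,p'$ are good and have equal value in $G$, then $ep=ep'$ in $M$. Indeed $(ep)(ep)^{-1}=e\,pp^{-1}e=e$, and likewise for $p'$. The element $f=(ep)^{-1}ep'$ has $\sigma(f)=1$, so it is idempotent. Then $ep'=e\cdot ep'=ep(ep)^{-1}ep'=ep\,f\le ep$. Symmetrically $ep\le ep'$.

Now let $v=v'y$ label a path from $1$ in $D$, $y$ its last letter. By induction on length $v'$ is good. Choose $p$ for the last edge as above: $p$ has the value of $v'$, and $p$, $py$ are good. Then $ev'=ep$, so $ev=epy$ and $e\,vv^{-1}e=(epy)(epy)^{-1}=e\,(py)(py)^{-1}e=e$. So $v$ is good. $\square$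

Now we can read off the group.

**Proposition 16.** $H_e\cong\sigma(H_e)=\mathrm{Stab}_G(D)$.

**Proof.** The isomorphism is Lemma 7.

Let $m\in H_e$ be represented by $v$, $g=\sigma(m)$. Since $vv^{-1}=e$, Lemma 15 shows that $v$ is defined at $1$ in $D$, and it sends $1$ to $g$. So $v^{-1}v=e=uu^{-1}$ is defined at $g$; that is, the path $u$ from $g$, which is the translate by $g$ of the path $u$ from $1$, lies in $D$. Its vertices $gT$ lie in $TP$, so $gTP\subseteq TP$. As $D$ contains the path $w$ from each of its vertices, it contains $gD^0$. So $gD\subseteq D$. The same argument for $m^{-1}$ gives $g^{-1}D\subseteq D$, hence $gD=D$.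

Conversely let $gD=D$. Then $g=g\cdot1$ is a vertex of $D$. Let $v$ label a path in $D$ from $1$ to $g$, and put $m=ev$. By Lemma 15, $e\le vv^{-1}$, so $mm^{-1}=e\,vv^{-1}e=e$. To find $m^{-1}m=v^{-1}ev$ we prove two inequalities.

The path $vu$ from $1$ lies in $D\cup gD=D$, so Lemma 15 gives $e\le (vu)(vu)^{-1}=vev^{-1}$. Hence $v^{-1}ev\le v^{-1}v\,e\,v^{-1}v\le e$.

The path $v^{-1}$ from $1$ ends at $g^{-1}$, and it is the translate by $g^{-1}$ of the reversed path $v$ from $g$ to $1$. So it lies in $g^{-1}D=D$. Continuing with $u$ from $g^{-1}$, we stay in $g^{-1}D=D$. So the path $v^{-1}u$ from $1$ lies in $D$, and Lemma 15 gives $e\le(v^{-1}u)(v^{-1}u)^{-1}=v^{-1}ev$.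

So $m^{-1}m=e$, $m\in H_e$, and $\sigma(m)=g$. $\square$

It remains to turn $\mathrm{Stab}_G(D)$ into the stabilizer of finitely many cosets of $U$.

**Proposition 17.** (i) If $D\ne D^0$, then $\mathrm{Stab}_G(D)$ is finite. (ii) If $D=D^0$, then $\mathrm{Stab}_G(D)=\mathrm{Stab}_G(TP)=\mathrm{Stab}_G(XU)$ for some non-empty $X\subseteq T$. Explicitly, $XU$ is the union of the cosets $\theta U$ $(\theta\in T)$ that are maximal for the order $qU\preceq q'U\iff q\in q'P$.

**Proof.** (i) An element of $\mathrm{Stab}_G(D)$ preserves the vertex set $TP$, hence $D^0$, which is determined by $TP$. So $\mathrm{Stab}_G(D)$ permutes the edges of $D$ outside $D^0$. They form a finite set, since they lie on the path $u$, and a non-empty set, since $D$ and $D^0$ have the same vertices. As $G$ acts freely on edges, the stabilizer is finite.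

(ii) Since $D^0$ is determined by $TP$ and has vertex set $TP$, $\mathrm{Stab}_G(D)=\mathrm{Stab}_G(TP)$. The relation $\preceq$ is well defined on $G/U$, because $PU=P$ and $UP=P$. It is clearly reflexive, transitive and invariant under left multiplication. It is antisymmetric: if $q=q'p$ and $q'=qp'$ with $p,p'\in P$, then $pp'=1$, so $p\in U$ and $qU=q'U$. The set $TP$ is a union of cosets of $U$, and each coset in $TP$ lies below some $\theta U$ with $\theta\in T$. Since $T$ is finite, each $\theta U$ lies below a maximal one among $\{\theta U:\theta\in T\}$. A maximal coset in $TP$ lies below some $\theta U\subseteq TP$, so it equals $\theta U$ and is maximal among these. Conversely, if $\theta U$ is maximal among these and $\theta U\preceq qU\subseteq TP$, then $qU\preceq\theta'U$ for some $\theta'\in T$, so $\theta U=\theta'U$ and hence $qU=\theta U$. So the maximal cosets in $TP$ are $xU$ $(x\in X)$ for a finite non-empty $X\subseteq T$, every coset in $TP$ lies below one of them, and $TP=XP$.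

If $gTP=TP$, then $g$ permutes the cosets in $TP$ and respects the order, so it permutes the maximal ones and $gXU=XU$. Conversely, if $gXU=XU$, then $gTP=gXP=gXUP=XUP=XP=TP$. $\square$

## 10. Proof of Theorem 3

**(1)⇒(2).** Let $K\cong H_e$ with $e\in M=\mathrm{Inv}\langle A\mid w=1\rangle$ as in Section 9. If $D=D^0$, Propositions 16 and 17(ii) give $K\cong\mathrm{Stab}_G(XU)$ with $X$ finite and non-empty. The group $U$ is finitely generated by Lemma 14, so (2) holds with $\Gamma=G$ and $H=U$. If $D\ne D^0$, then $K':=\sigma(H_e)\cong K$ is a finite subgroup of $G$ by Propositions 16 and 17(i). Since $gK'=K'$ iff $g\in K'$, we have $K'=\mathrm{Stab}_G(K'\cdot\{1\})$; take $\Gamma=G$, $H=1$, $X=K'$.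

**(2)⇒(1).** Apply Theorem 1 with $n=2$, $H_1=H$, $X_1=X$, $H_2=\Gamma$ (finitely generated since $A$ is finite) and $X_2=\{1\}$. Since $\mathrm{Stab}_\Gamma(\Gamma)=\Gamma$, the intersection is $\mathrm{Stab}_\Gamma(XH)$.

**Last claim.** $\mathrm{Stab}_\Gamma(XH)$ permutes the finitely many cosets $xH$ $(x\in X)$. The kernel of this action has finite index. An element fixes $xH$ iff it lies in $xHx^{-1}$, so the kernel is $\bigcap_{x\in X}xHx^{-1}$; elements of this intersection do stabilize $XH$. $\blacksquare$

## 11. Proof of Corollary 4

**(a)⇒(b).** By B. Baumslag (*Intersections of finitely generated subgroups in free products*, J. London Math. Soc. 41 (1966) 673–679), free products of Howson groups are Howson. Since $\mathbb Z$ is Howson, finite-rank free groups are, and so is $\Gamma*F$. Let $M=\mathrm{Inv}\langle A'\mid w=1\rangle$ be $E$-unitary with maximal group image $G\cong\Gamma*F$. By Propositions 16 and 17, each $H_e$ is finite or isomorphic to some $\mathrm{Stab}_G(XU)$ with $X$ finite. In the second case it contains, with finite index, the intersection $\bigcap_{x\in X}xUx^{-1}$ of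 finitely many finitely generated subgroups of $G$. This intersection is finitely generated by the Howson property, applied repeatedly. A group with a finitely generated subgroup of finite index is finitely generated.

**(b)⇒(a).** Let $H_1,H_2\le\Gamma$ be finitely generated. By Theorem 1 with $n=2$ and $X_1=X_2=\{1\}$, $H_1\cap H_2$ is isomorphic to a group $\mathcal H$-class of an $E$-unitary one-relator special inverse monoid with maximal group image $\Gamma*F_2$. By (b) it is finitely generated. $\blacksquare$

## 12. Proof of Theorem 5: one generator gives cyclic groups, two generators suffice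

### One generator

Let $S$ be an inverse monoid generated by $a$, and $e\in E(S)$. We let $H_e$ act freely on a graph with few automorphisms.

**Step 1: a partial injection on $R_e$.** Let $\theta$ send $x\in R_e$ to $xa$ whenever $xa\in R_e$. If $x,xa\in R_e$, then $xaa^{-1}\le x$ and $(xaa^{-1})(xaa^{-1})^{-1}=xaa^{-1}x^{-1}=(xa)(xa)^{-1}=e=xx^{-1}$. So $xaa^{-1}=x$ by fact 4 on the natural order. Hence $x$ is determined by $xa$, and $\theta$ is a partial injection. In the same way, $x,xa^{-1}\in R_e$ implies $xa^{-1}a=x$.

**Step 2: its graph is connected.** Draw an edge $x\to\theta(x)$ for each $x$ in the domain of $\theta$. Let $m\in R_e$. Then $m=mm^{-1}m=em=ev$ for a word $v$ in $a^{\pm1}$. For a prefix $v'$ of $v$ we have $e=(ev)(ev)^{-1}\le(ev')(ev')^{-1}\le e$, so $ev'\in R_e$. If $v'a$ is a prefix of $v$, there is an edge $ev'\to ev'a$. If $v'a^{-1}$ is, then $ev'a^{-1}a=ev'$ by Step 1, so there is an edge $ev'a^{-1}\to ev'$. So $m$ is joined to $e$.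

A connected graph of a partial injection is a directed finite path (possibly one vertex), a directed ray, a directed line, or a directed cycle. Its automorphism group is trivial, trivial, infinite cyclic, or finite cyclic, respectively.

**Step 3: $H_e$ acts freely.** For $h\in H_e$ and $x\in R_e$ we have $(hx)(hx)^{-1}=heh^{-1}=e$, so $hx\in R_e$. Left multiplication by $h$ has inverse $x\mapsto h^{-1}x$ on $R_e$, because $h^{-1}hx=ex=x$, and it respects the edges. If $hx=h'x$, then $h=he=hxx^{-1}=h'xx^{-1}=h'$. So $H_e$ embeds in a cyclic group, and it is cyclic.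

### Two generators

With generators $a,t$ there is room for only one letter in the role of $t_1,t_2$, so we cannot separate by two first stable letters as in Section 7. Instead we use one subgroup $V$ and one conjugate $gVg^{-1}$. The group $V$ is built from two pieces, $\Sigma$ and $g^{-1}K_0g$. Conjugation by $g$ brings $K_0$ out into the open and hides $\Sigma$. Elements outside the visible pieces will begin with $g^{-1}$ in $V$ and with $g$ in $gVg^{-1}$.

**Step 1: the group.** Let
$$r=a\,(tat^{-1})\,a^{-1}\,(ta^{-1}t^{-1}),\qquad G=\mathrm{Gp}\langle a,t\mid r\rangle,\qquad a_i=t^iat^{-i}\ (i\in\mathbb Z).$$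
Then $G=N\rtimes\langle t\rangle$ with $N=\mathrm{Gp}\langle a_i\ (i\in\mathbb Z)\mid[a_i,a_{i+1}]=1\rangle$ and $ta_it^{-1}=a_{i+1}$. Indeed the semidirect product is presented by the generators $a_i,t$ with the relations $[a_i,a_{i+1}]=1$ and $ta_it^{-1}=a_{i+1}$. Eliminating $a_i=t^ia_0t^{-i}$ leaves the generators $a=a_0$ and $t$, and all the commutator relations become conjugates of $[a_0,a_1]=1$, which is $r=1$.

The group $N$ is a right-angled Artin group: its only relations say that certain generators commute. For $I\subseteq\mathbb Z$ the subgroup $\langle a_i:i\in I\rangle$ is presented by the relations $[a_i,a_{i+1}]$ with $i,i+1\in I$. To see this, let $N_I$ be the group with this presentation. The natural map $N_I\to N$ followed by the map $N\to N_I$ that kills the generators outside $I$ is the identity, so $N_I\to N$ is injective. For example, $\langle a_0,a_1\rangle\cong\mathbb Z^2$, and $\langle a_0,a_2\rangle$ is free of rank $2$.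

Let the height be the homomorphism $G\to\mathbb Z$ with $a\mapsto0$, $t\mapsto1$; so $N$ has height $0$.

**Step 2: the monoid.** Put $g=a_4$ and
$$H=\langle h_1,h_2,h_3,h_4\rangle,\qquad h_1=a_0,\quad h_2=a_2,\quad h_3=g^{-1}a_0a_1g,\quad h_4=g^{-1}a_2g.$$
Spell the $h_j$ as words by means of $a_i^{\pm1}\equiv t^ia^{\pm1}t^{-i}$. Only the indices $0,1,2,4$ occur, so all prefixes of $h_j$ have height $\ge0$. Since $h_j$ has height $0$, the prefixes of the formal inverse $h_j^{-1}$ have the same heights as the prefixes of $h_j$, again $\ge0$. Let $L$ be the list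
$$a^{\pm1},\quad ta^{\pm1}t^{-1},\quad t^3h_j^{\pm1}t^{-3}\ (1\le j\le4),$$
and put $w=(\prod_{x\in L}xx^{-1})r$, $M=\mathrm{Inv}\langle a,t\mid w=1\rangle$. Its maximal group image is $G$.

**Step 3: $M$ is $E$-unitary.** By Lemma 6, in $M$: $a$ is a unit; the elements $b=tat^{-1}$ and $b^{-1}=ta^{-1}t^{-1}$ are right invertible, so $b$ is a unit; $t$ is right invertible, so $tt^{-1}=1$; and $r=1$ says $aba^{-1}b^{-1}=1$, that is, $ab=ba$. Put $f=t^{-1}t$. Lemma 9 with $y=a$ gives $afa^{-1}=f$, so $a$ commutes with $f$. Consequently, for all $i\in\mathbb Z$,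
$$ta^it^{-1}=b^i,\qquad t^{-1}b^it=fa^if\le a^i. \tag{5}$$
For the first equality, if $i\ge1$, then $b^i=(tat^{-1})^i=t(af)^{i-1}at^{-1}=ta^if^{i-1}t^{-1}=ta^it^{-1}$, since $ft^{-1}=t^{-1}$. For $i=0$ it is $tt^{-1}=1$, and for $i<0$ we take inverses. The second statement is $t^{-1}b^it=t^{-1}ta^it^{-1}t$, followed by deletion of idempotents.

Now $G=\mathrm{Gp}\langle a,b,t\mid[a,b],\ tat^{-1}=b\rangle$ is the HNN extension of $\langle a,b\rangle\cong\mathbb Z^2$ with stable letter $t$ that conjugates $\langle a\rangle$ to $\langle b\rangle$. Britton's Lemma says: a word over $a,b,t$ that contains $t^{\pm1}$ and equals $1$ in $G$ has a subword $tv_0t^{-1}$ with $v_0$ a word over $a,b$ of value $a^i$ for some $i$, or a subword $t^{-1}v_0t$ with $v_0$ a word over $a,b$ of value $b^i$ for some $i$.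

Let $v$ be a word over $a,b,t$ equal to $1$ in $G$; in $M$ we read $b$ as $tat^{-1}$. If $v$ contains $t^{\pm1}$, take such a subword. Since $a,b$ are commuting units of $M$, $v_0$ equals $a^i$, respectively $b^i$, also in $M$. Replace the subword by $b^i$, respectively $a^i$. By (5) and compatibility of the order, the new word $v_1$ satisfies $v\le v_1$ in $M$. It has fewer letters $t^{\pm1}$, and it equals $1$ in $G$. After finitely many steps, $v\le v_*$ with $v_*$ a word over $a,b$ equal to $1$ in $\mathbb Z^2$, hence in $M$. So $v\le1$, and $v$ is idempotent. Words over $a,t$ are among these words, so $M$ is $E$-unitary.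

**Step 4: $P$, $U$ and $V$.** As in Section 5, $P$ is generated by the values of the prefixes of the words in $L$ and of $r$. The prefixes of $t^3h_j^{\pm1}t^{-3}$ are $t^k$ with $0\le k\le3$, then $t^3p$ with $p$ a prefix of $h_j^{\pm1}$, of height $\ge3$, then $t^3h_j^{\pm1}t^{-k}$ of height $3-k$. The prefixes of $r$ have height $0$ or $1$; those of height $0$ have the values $1$, $a_0$, $a_0a_1$, $a_0a_1a_0^{-1}=a_1$ and $1$. So all generators of $P$ have height $\ge0$, and those of height $0$ are $1$, $a_0^{\pm1}$, $a_1^{\pm1}$, $t^3h_j^{\pm1}t^{-3}$ and $a_0a_1$. A product of generators of height $0$ uses only generators of height $0$, so the elements of $P$ of height $0$ form the group $\langle a_0,a_1,t^3Ht^{-3}\rangle$. Elements of $P\cap P^{-1}$ have height $0$, and this group lies in $P\cap P^{-1}$. So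
$$U=P\cap P^{-1}=\langle a_0,a_1,t^3Ht^{-3}\rangle,\qquad V:=t^{-3}Ut^3=\langle a_{-3},a_{-2},H\rangle\le N.$$
The elements $a_0,a_1$ come into $U$ because $a$ and $tat^{-1}$ were made units. The shift by $t^{3}$ moves them, relative to $H$, to $a_{-3},a_{-2}$, which commute with none of the generators $a_0,a_1,a_2,a_4$. Note also $a^{\pm1},t\in P$.

**Step 5: the idempotent.** Let $u=t^{-3}t^7at^{-7}$ and $e=uu^{-1}$. Since $t^4at^{-i}=a_4t^{4-i}=gt^{4-i}$,
$$T=\{t^j:-3\le j\le4\}\cup\{gt^j:-3\le j\le4\}.$$
Since $t\in P$, $T\subseteq t^{-3}P\cup gt^{-3}P$; and $t^{-3},gt^{-3}\in T$. So $TP=t^{-3}P\cup gt^{-3}P$.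

We check $D=D^0$. Let $q\in TP$. The relator $w$ contains the factors $aa^{-1}$ and $(tat^{-1})(tat^{-1})^{-1}$, and the part of $w$ before each of them has value $1$. So the path $w$ from $q$ returns to $q$ and then traverses $q\to qa$, and likewise $q\to qt$ at the other factor. Hence these edges lie in $D^0$. The edges of the path $u$ from $1$ are $t^j\to t^{j+1}$ and $gt^j\to gt^{j+1}$ with $-3\le j\le3$, and $t^4\to t^4a$. All of them start at points of $T$, so they lie in $D^0$.

**Step 6: the maximal cosets.** Each $\theta U$ with $\theta\in T$ lies below $t^{-3}U$ or $gt^{-3}U$, so the maximal cosets of Proposition 17 are among these two. Let $\chi:N\to\mathbb Z$ be the homomorphism with $\chi(a_4)=1$ and $\chi(a_i)=0$ for $i\ne4$. On the generators of $V$ it vanishes, so $\chi(V)=0$, while $\chi(g)=1$. So $g\notin V$, that is, $t^3gt^{-3}\notin U$, and the two cosets are distinct. If they were comparable, then $t^3gt^{-3}$ or $t^3g^{-1}t^{-3}$ would lie in $P$; as its height is $0$, it would lie in $U$, and the cosets would be equal. So both are maximal. By Propositions 16 and 17,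
$$H_e\cong\mathrm{Stab}_G(t^{-3}U\cup gt^{-3}U)=\mathrm{Stab}_G(V\cup gV),$$
where the equality holds because $t^{-3}U=Vt^{-3}$.

An element $q$ of this stabilizer permutes the two cosets $V$ and $gV$. If it interchanged them, then $q\in gV$ and $qg\in V$. Then $q\in N$, $\chi(q)=1$ and $\chi(q)+1=0$, a contradiction. So $q$ fixes both cosets, that is, $q\in V$ and $q\in gVg^{-1}$. Therefore
$$H_e\cong V\cap gVg^{-1}.$$

**Step 7: reducing the intersection to $F_2\times\mathbb Z$.** Put
$$C=\langle a_0,a_1,a_2\rangle,\quad H_0=\langle a_0,a_2\rangle,\quad K_0=\langle a_0a_1,a_2\rangle,\quad R=\langle a_{-3},a_{-2}\rangle.$$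
By Step 1, $C=H_0\times\langle a_1\rangle\cong F_2\times\mathbb Z$. Among the indices $-3,-2,0,1,2,4$ the only consecutive pairs are $(-3,-2)$, $(0,1)$, $(1,2)$. So
$$\langle a_{-3},a_{-2},a_0,a_1,a_2,a_4\rangle=\Delta*\langle g\rangle,\qquad\Delta=R*C.$$
Put $\Sigma=R*H_0\le\Delta$. The generators of $V$ give
$$V=\langle\Sigma,\ g^{-1}K_0g\rangle,\qquad gVg^{-1}=\langle K_0,\ g\Sigma g^{-1}\rangle.$$
As in the proof of Lemma 11, merging factors shows that each element of $V$ can be written
$$s_0(g^{-1}k_1g)s_1\cdots(g^{-1}k_mg)s_m,\qquad s_j\in\Sigma,\ 1\ne k_j\in K_0,\ s_j\ne1\ (0<j<m).$$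
This is a reduced form (2) in $\Delta*\langle g\rangle$, with $\Delta$ in the place of $\Gamma$ and stable letter $g$: between $g^{-1}$ and $g$ stands $k_j\ne1$, and between $g$ and $g^{-1}$ stands $s_j\ne1$. So an element of $V$ lies in $\Sigma$, or it is outside $\Delta$ and its first stable letter is $g^{-1}$. In the same way, the products $k_0(gs_1g^{-1})k_1\cdots(gs_mg^{-1})k_m$ show that an element of $gVg^{-1}$ lies in $K_0$, or it is outside $\Delta$ and its first stable letter is $g$. An element of both is therefore in $\Delta$, hence in $\Sigma\cap K_0$. Conversely $\Sigma\le V$ and $K_0\le gVg^{-1}$. So $V\cap gVg^{-1}=\Sigma\cap K_0$.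

Finally $K_0\le C$, and $(R*H_0)\cap C=H_0$ in $R*C$: the normal form in $R*C$ of an element of $R*H_0$ is its normal form in $R*H_0$, and it has length at most one, in $C$, only if the element is in $H_0$. Hence
$$V\cap gVg^{-1}=H_0\cap K_0.$$

**Step 8: the intersection in $F_2\times\mathbb Z$.** An element of $K_0$ has the form $W(a_0a_1,a_2)=W(a_0,a_2)\,a_1^{k}$, where $k$ is the exponent sum of the first variable in $W$, since $a_1$ is central in $C$. It lies in $H_0$ iff $k=0$. So $H_0\cap K_0$ is the set of $W(a_0,a_2)$ with exponent sum $0$ in $a_0$. By Lemma 13 it is the normal closure of $a_2$ in the free group on $a_0,a_2$, free of infinite rank on $\{a_0^ia_2a_0^{-i}:i\in\mathbb Z\}$. Thus $H_e$ is free of infinite rank. $\blacksquare$
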